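# Sliding windows over deterministic context-free languages with latency $\mathcal O(\sqrt n)$

Throughout, $\Sigma$ is a finite alphabet, $L\subseteq\Sigma^*$ is a fixed language, and constants hidden in $\mathcal O(\cdot)$ may depend on $L$. Stacks are written with the top at the right.

## 1. Windows, streams and latency

**Definition (window).** In the one-way fixed-size model, written $\mathsf{1F}$, we fix a window size $n$ and read an infinite stream $a_1a_2a_3\cdots$ of letters of $\Sigma$ from left to right. The window content at time $T$ is the suffix of length $n$ of the part read so far. Initially the window is filled with $n$ copies of a dummy symbol $\square$. So in each step a new letter enters on the right and the left-most symbol leaves.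

For example, with $n=3$ and stream $abba\cdots$ the windows at times $0,1,2,3,4$ are $\square\square\square$, $\square\square a$, $\square ab$, $abb$, $bba$.

**Definition ($\mathsf{1F}$-algorithm, latency).** A $\mathsf{1F}$-algorithm for $L$ is one uniform algorithm that receives $n$ as input. It first runs an initialization phase, of running time polynomial in $n$, which builds a data structure for the initial window. Then it processes the stream, and at every time instant it must tell whether the current window belongs to $L$. Time is measured on the unit-cost RAM with logarithmic word size: words have $\mathcal O(\log n)$ bits, and the usual arithmetic and memory operations on words cost one unit. The latency is the worst-case time, as a function of $n$, spent on a single window update or query after initialization. We also measure the two separately and speak of update time and query time.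

For example, let $L$ be the set of words with an even number of $a$'s. Keep the window in a cyclic buffer, together with the parity of its number of $a$'s. When a letter enters and another leaves, the parity is corrected in constant time, so the latency is $\mathcal O(1)$.

We may assume $\square\in\Sigma$: a language over $\Sigma$ is also a language over $\Sigma\cup\{\square\}$, and the class of languages below is insensitive to this.

**Definition (two-way variable-size model).** The window is initially empty. An update appends or deletes one letter at the left or at the right end; deletion from the empty window has no effect. Here $n$ denotes the current window length, and words have $\mathcal O(\log(\hat n+2))$ bits, where $\hat n$ is the largest window length so far.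

For example, "append $a$ on the right, append $b$ on the left, delete on the right" produces the windows $a$, $ba$, $b$.

## 2. Deterministic pushdown automata

**Definition (DPDA, DCFL).** A deterministic pushdown automaton is a tuple $M=(Q,\Sigma,\Gamma,\delta,q_0,X_0,F)$ with a partial transition function $\delta$ from $Q\times(\Sigma\cup\{\varepsilon\})\times\Gamma$ to $Q\times\Gamma^*$ such that if $\delta(q,\varepsilon,X)$ is defined, then $\delta(q,a,X)$ is undefined for all $a\in\Sigma$. A move replaces the top symbol $X$ by the given string. With empty stack no move is possible. A word $u$ is accepted if, started in state $q_0$ with stack $X_0$, the automaton reaches some configuration in which exactly $u$ has been consumed and the state is in $F$. The accepted languages are the deterministic context-free languages, DCFLs. If $M$ has no $\varepsilon$-moves, it is a real-time DPDA and its language is a real-time DCFL.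

For example, $\{a^ib^i:i\ge1\}$ is a real-time DCFL: the first $a$ replaces $X_0$ by $A$, further $a$'s push $a$, each $b$ pops an $a$, and a $b$ read with $A$ on top leads to an accepting state that has no further moves.

One detail will matter. After $u$ is consumed, $M$ may pass through many configurations by $\varepsilon$-moves, and one of them in $F$ suffices, even if $M$ then leaves $F$ again or runs through $\varepsilon$-moves forever.

A Boolean combination of DCFLs need not be context-free. For example, $\{a^ib^ic^j\}\cap\{a^ib^jc^j\}=\{a^ib^ic^i\}$ (all exponents at least $1$) is an intersection of two DCFLs. The reversal of $L$ is $\{w^R:w\in L\}$, where $w^R$ is $w$ read backwards.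

## 3. Online Boolean matrix-vector products

**Definition (OMV conjecture).** An algorithm first receives an $n\times n$ Boolean matrix $M$. It then receives Boolean column vectors $v_1,\dots,v_n$ of length $n$ one at a time, and must output the Boolean product $Mv_i$ before receiving $v_{i+1}$. The OMV conjecture says that for every constant $\epsilon>0$ no such algorithm runs in total time $\mathcal O(n^{3-\epsilon})$, including preprocessing, with error probability at most $1/3$.

For example, if $M$ has rows $10$ and $01$ and $v=(0,1)$, then $Mv=(0,1)$: entry $i$ is $1$ exactly if row $i$ and $v$ have a common position that carries a $1$. Evaluating this definition directly takes time $\mathcal O(n^2)$ per vector and $\mathcal O(n^3)$ in total.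

## 4. Which latencies can a DCFL have?

The trivial algorithm runs a DPDA over the whole window at each query. The paper by Moses Ganardi, Louis Jachiet, Markus Lohrey and Thomas Schwentick, "Low-Latency Sliding Window Algorithms for Formal Languages", arXiv:2209.14835 (2022), is the source of the following question. There is a real-time DCFL for which, assuming the OMV conjecture, no $\mathsf{1F}$-algorithm with logarithmic word size has latency $n^{1/2-\epsilon}$ for any $\epsilon>0$. The best upper bound for DCFLs known to those authors in this setting is latency $\mathcal O(n/\log n)$. Does every DCFL $L$ have a $\mathsf{1F}$-algorithm with logarithmic word size and latency $\mathcal O(n^{1-\epsilon})$ for some $\epsilon>0$, which may depend on $L$?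

The answer is yes, with $\epsilon=1/2$ for all DCFLs, unconditionally.

**Theorem 1.** Every DCFL has a deterministic $\mathsf{1F}$-algorithm with logarithmic word size, latency $\mathcal O(\sqrt n)$ and $\mathcal O(n)$ words of memory. More generally, for every polynomial-time computable $k=k(n)$ with $\sqrt n\le k\le n/4$ there is such an algorithm with worst-case update time $\mathcal O(n/k)$ and worst-case query time $\mathcal O(k)$.

(Here $k$ is an integer. The condition on $k$ can hold only for $n\ge16$; the finitely many smaller $n$ affect only constants.)

**Theorem 2.** There is a real-time DCFL $L_0$ such that, assuming the OMV conjecture, for no $\alpha\in[1/2,1)$ and $\epsilon>0$ does $L_0$ have a deterministic $\mathsf{1F}$-algorithm with logarithmic word size, update time $\mathcal O(n^{1-\alpha-\epsilon})$ and query time $\mathcal O(n^{\alpha-\epsilon})$.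

The case $\alpha=1/2$ is the latency lower bound $n^{1/2-\epsilon}$ just quoted.

**Theorem 3.** Let $L$ be a Boolean combination of DCFLs and reversals of DCFLs. Then $L$ has a sliding window algorithm with latency $\mathcal O(\sqrt{n+1})$ in the two-way variable-size model, where $n$ is the current window length.

## 5. Two cases by hand: finite automata and brackets

**Regular languages.** Let $L$ be accepted by a finite automaton with state set $Q$. Suppose that at some time we know a factorization $xwy$ of the window, where $x$ and $y$ have length $\mathcal O(\sqrt n)$ and $w$ was preprocessed in the past: we have stored the map $Q\to Q$ that $w$ induces. Then a query costs $\mathcal O(|x|+|y|+1)=\mathcal O(\sqrt n)$: run over $x$, apply the map, run over $y$. As time passes, $y$ grows and $x$ shrinks. So every $\sqrt n$ steps we start to prepare a new $w$. Its map takes $\mathcal O(n)$ time to compute, and we spread this work over $\sqrt n$ updates, $\mathcal O(\sqrt n)$ for each. Note that $w$ must not begin at the left end of the window, since its first letters would leave while the map is being computed or used; it has to start about $2\sqrt n$ letters further right.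

This frame does not depend on automata. What we need in general is a way to preprocess $w$ in linear time so that a query $(x,y)$ costs only about $|x|+|y|+\sqrt n$.

**Balanced brackets.** Let $L$ be the set of balanced words over one or more kinds of brackets. Cancel adjacent matching pairs in $w$. If two brackets of different kinds meet, no word $xwy$ is balanced. Otherwise $w$ reduces to a word of closing brackets followed by a word of opening brackets, and both can be stored as arrays. For a query, run over $x$ with an explicit stack of height at most $|x|$. If $w$ has more closing brackets than this height, the answer is no; otherwise compare them with the stack, which takes time $\mathcal O(|x|+1)$. Then the opening brackets of $w$ lie on top of what is left, and $y$ pops at most $|y|$ of them. So the query takes time $\mathcal O(|x|+|y|+1)$.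

Two things were special here. The effect of $w$ did not depend on a state in which it is entered, and a letter of $y$ popped at most one symbol. Both fail for a general DCFL. To see the failure clearly we first bring DPDAs into a form in which $\varepsilon$-moves do nothing but pop.

## 6. Automata that only pop between letters

**Definition (normal-form automaton).** A normal-form automaton $N$ has a finite state set $P$, a finite stack alphabet $\Delta$ containing a bottom symbol $\bot$, an initial state $p_0$, an initial stack $S_0\in\bot(\Delta\setminus\{\bot\})^*$, and a set $A\subseteq P\times \Delta$. Each pair $(p,X)\in P\times\Delta$ is either popping or reading; all $(p,\bot)$ are reading, and $A$ consists of reading pairs.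

* If $(p,X)$ is popping, then in state $p$ with top $X$ the automaton pops $X$ without reading and goes to state $\pi(p,X)$.
* If $(p,X)$ is reading, then on letter $a$ it replaces $X$ by $\gamma$ and goes to $p'$, where $(p',\gamma)=\tau(p,X,a)$ and $|\gamma|\le2$. If $X=\bot$, then $\gamma=\bot$. If $X\ne\bot$, then $\bot$ does not occur in $\gamma$.

A word $u$ is accepted if, after reading $u$ and performing all possible popping steps, the pair (state, top) that is reached lies in $A$. This is well defined: popping steps shorten the stack, and $\bot$ is never popped.

**Example (the eraser).** Let $\Sigma=\{a,m,b\}$, $P=\{p,r\}$, $\Delta=\{\bot,X,Y\}$, $p_0=p$, $S_0=\bot Y$. The only popping pair is $(r,X)$, with $\pi(r,X)=r$. At a reading pair $(q,T)$ with $T\in\{X,Y\}$ we put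
$$\tau(q,T,a)=(p,TX),\quad \tau(q,T,m)=(p,TY),\quad \tau(p,X,b)=(r,\varepsilon),\quad \tau(q,Y,b)=(p,\varepsilon).$$
With $\bot$ on top nothing ever changes. Let $A=\{(p,X),(p,Y),(r,Y)\}$. So $a$ and $m$ push, and $b$ erases the run of $X$'s at the top of the stack or, if $Y$ is on top, this one $Y$. The word $aab$ is accepted: the stack grows to $\bot YXX$, the letter $b$ removes one $X$, a popping step removes the other, and $(r,Y)$ is reached. The word $aabb$ is rejected, since the second $b$ removes $Y$.

**Lemma 1.** Every DCFL is accepted by a normal-form automaton.

The idea is to glue what an $\varepsilon$-run would build into a single stack symbol, a block, and not to carry it out.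

*Proof.* Let $M=(Q,\Sigma,\Gamma,\delta,q_0,X_0,F)$ be a DPDA accepting $L$ by final state.

**Step 1: classify $\varepsilon$-runs.** For $q\in Q$ and $B\in\Gamma^+$, the isolated $\varepsilon$-run of $(q,B)$ is the maximal run of $\varepsilon$-moves that starts in state $q$ with stack exactly $B$. It either (a) empties the stack, or (b) halts with a nonempty stack, or (c) is infinite. Let $C_0\ge1$ bound the length of the halting stack over all $q$ and all single symbols $B=X\in\Gamma$ of type (b). Let $c_0$ bound the lengths of the strings written by $\delta$, and put $c=C_0+c_0$.

Suppose $(q,B)$ is of type (b), with halting stack $\beta\neq\varepsilon$. The run works on the symbols of $B$ from the top. Each symbol is processed by its own isolated run, started in the state left by the previous one, until we come to a symbol that is not popped. For this symbol the isolated run halts with a nonempty stack $\gamma$, and the symbols of $B$ below it are untouched. Hence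
$$\beta=B'\gamma,\qquad B'\text{ a proper prefix of }B,\qquad 1\le|\gamma|\le C_0 .$$

**Step 2: define $N$.** Let $\Delta=\{\bot\}\cup\{B\in\Gamma^+:|B|\le c\}$, where each such $B$, called a block, counts as one symbol. Let $P=(Q\times\{0,1\})\cup\{\mathsf{dead}\}$, $p_0=(q_0,[q_0\in F])$ and $S_0=\bot X_0$, where $[\cdot]$ is $1$ for a true statement and $0$ for a false one. The bit in the state records whether $M$ has visited $F$ since the last letter. For $p=(q,b)$ and a block $B$, let $f\in\{0,1\}$ tell whether the isolated $\varepsilon$-run of $(q,B)$ visits $F$, start and end included.

* Type (a), the run empties the stack in state $r$: the pair $(p,B)$ is popping, and $\pi(p,B)=(r,b\vee f)$.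
* Type (b), the run halts in state $r$ with stack $\beta=B'\gamma$ as in Step 1: write $\gamma=\gamma_1Y$ with $Y\in\Gamma$. The pair $(p,B)$ is reading, and it is in $A$ iff $b\vee f=1$. On letter $a$: if $\delta(r,a,Y)=(r',\eta)$, go to $(r',[r'\in F])$ and replace $B$ by the two blocks $B'$ and $\gamma_1\eta$, omitting empty ones. If $\delta(r,a,Y)$ is undefined, go to $\mathsf{dead}$ and leave the stack unchanged.
* Type (c): the pair $(p,B)$ is reading, it is in $A$ iff $b\vee f=1$, and every letter leads to $\mathsf{dead}$ with unchanged stack.
* The pair $(p,\bot)$ with $p=(q,b)$ is reading, it is in $A$ iff $b=1$, and every letter leads to $\mathsf{dead}$ with unchanged stack.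
* All pairs $(\mathsf{dead},X)$ are reading and not in $A$, and every letter leaves state and stack unchanged.

The new blocks are legal: $|B'|<|B|\le c$ and $|\gamma_1\eta|\le C_0-1+c_0\le c$. So this is a normal-form automaton.

**Step 3: verify that $N$ simulates $M$.** We claim that after reading $u$ and performing some popping steps, one of the following holds.

* (i) $N$ is in a state $(q,b)$ with stack $\bot B_1\cdots B_s$; $M$ reaches after consuming $u$ the configuration $(q,B_1\cdots B_s)$; and $b=1$ iff some configuration of $M$ with $u$ consumed, up to and including this one, has its state in $F$.
* (ii) $N$ is in $\mathsf{dead}$, and $M$ has no configuration with $u$ consumed.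

We use induction on the number of steps. At the start (i) holds by the choice of $p_0$ and $S_0$. In case (ii) nothing changes any more, and if no configuration has consumed $u$, none has consumed $ua$. Now let (i) hold. A popping step occurs for type (a): $M$ performs the isolated run of $(q,B_s)$ on top of $B_1\cdots B_{s-1}$ and reaches $(r,B_1\cdots B_{s-1})$; the new bit $b\vee f$ is correct. A reading step on $a$ at type (b): $M$ first reaches state $r$ with stack $B_1\cdots B_{s-1}B'\gamma_1Y$, where no $\varepsilon$-move is possible. If $\delta(r,a,Y)=(r',\eta)$, the first configuration with $ua$ consumed is $(r',B_1\cdots B_{s-1}B'\gamma_1\eta)$, as represented by $N$, and the bit is $[r'\in F]$. If $\delta(r,a,Y)$ is undefined, $M$ never consumes $a$. A reading step at type (c): by determinism $M$ makes $\varepsilon$-moves forever and never consumes $a$. A reading step with $s=0$: $M$ has empty stack and cannot move. In the last three cases (ii) holds for $ua$.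

When a reading pair is reached in case (i), the remaining configurations of $M$ with $u$ consumed are exactly those of the isolated $\varepsilon$-run in types (b) and (c), and there are none for $\bot$. So the definition of $A$ gives: $u\in L$ iff $N$ accepts $u$. $\square$

**Example (a block being formed).** Let $M$ have the moves $\delta(q,a,Y)=(r,Y)$, $\delta(r,\varepsilon,Y)=(q,YXX)$, $\delta(q,b,X)=(q,\varepsilon)$ and no others. The pair $((q,\cdot),Y)$ is reading and on $a$ leads to state $r$ with the same block $Y$. The isolated run of $(r,Y)$ halts in state $q$ with $YXX$, so $B'=\varepsilon$, $\gamma_1=YX$, and the pair $((r,\cdot),Y)$ is reading. On $b$ the block $Y$ is replaced by the single block $YX$. The $\varepsilon$-move that pushes is never carried out.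

From now on fix a normal-form automaton $N$ for $L$. Note that $|P|$, $|\Delta|$ and $|S_0|$ are constants.

## 7. Preprocessing a middle factor: where direct storage fails

By Section 5, Theorem 1 comes down to the following statement.

**Lemma 2.** Given a word $w=w_1\cdots w_g$, $g\ge1$, and an integer $k\ge1$, one can build in time $\mathcal O(g)$ a structure of $\mathcal O(g)$ words such that afterwards, given words $x,y$, one can decide whether $xwy\in L$ in time $\mathcal O(|x|+|y|+k+g/k)$.

With $k\approx\sqrt g$ this is the query time that the frame needs. Here is the natural approach and the two places where it breaks.

After $x$ we have an explicit stack. While $w$ is read, the top symbol may be popped at some position of $w$, then the next one, and so on, until some symbol survives to the end of $w$. That symbol becomes the top at some position $j$ in some state $p$, and from there the run depends only on $j$, $p$ and the symbol. So we can prepare the outcome for each of the $\mathcal O(g)$ possible triples. Writing out all the resulting stacks is too expensive: for the eraser and $w=a^g$, the run from position $j$ in state $p$ with top $Y$ ends with $YX^{g-j}$, and these stacks have total length of order $g^2$. But they can share their storage as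 paths in a forest, with $\mathcal O(g)$ nodes in total. This is Section 8.

The first obstruction comes when $y$ is read. For the eraser, $w=a^g$ and $y=b$, a single letter pops $g$ symbols that $w$ has left on the stack. If we pop symbol by symbol, the query costs time of order $g$. The remedy is clear: cut the path into segments of length $k$ and store for each segment, state and starting point where popping will stop. Then a long sequence of pops costs about $g/k$ table lookups.

The second obstruction is that the segments belong to paths in a forest, and there may be too many of them. The obvious rule is to store a table of size $\mathcal O(k)$ at each node whose depth is divisible by $k$, for the $k$ nodes from there toward the root. At the end of Section 8 we see a word for which this rule stores tables at more than $g/2$ nodes, which costs order $gk$, not $g$. Section 9 removes this obstruction.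

## 8. The forest of surviving symbols

**Step 1: introduce nodes and their pop times.** Let $V=\{0,\dots,g\}\times P\times\Delta$, so $|V|=\mathcal O(g)$. A node $(j,p,X)$ means: $w_1\cdots w_j$ has been read, the state is $p$, the top is $X$. Its isolated run starts with stack $X$ only and reads $w_{j+1}\cdots w_g$; it stops when the stack becomes empty, or when it is at position $g$ with a reading pair. If the stack becomes empty at position $h$ in state $r$, put $\mathrm{pop}(j,p,X)=(h,r)$. Otherwise put $\mathrm{pop}(j,p,X)=\infty$ and call the node live. Then:

* If $(p,X)$ is popping, $\mathrm{pop}(j,p,X)=(j,\pi(p,X))$.
* If $(p,X)$ is reading and $j=g$, $\mathrm{pop}(j,p,X)=\infty$. Such a node is called terminal.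
* If $(p,X)$ is reading, $j<g$ and $\tau(p,X,w_{j+1})=(p',\gamma)$:
  * for $\gamma=\varepsilon$, $\mathrm{pop}(j,p,X)=(j+1,p')$;
  * for $\gamma=Y$, $\mathrm{pop}(j,p,X)=\mathrm{pop}(j+1,p',Y)$;
  * for $\gamma=YZ$ with $Z$ on top: if $\mathrm{pop}(j+1,p',Z)=\infty$, then $\mathrm{pop}(j,p,X)=\infty$; if it is $(h,r)$, then $\mathrm{pop}(j,p,X)=\mathrm{pop}(h,r,Y)$, where $h\ge j+1$.

The right-hand sides refer only to larger positions, so all values are computed in time $\mathcal O(g)$ in order of decreasing $j$. All nodes $(j,p,\bot)$ are live, because $\bot$ is never popped.

**Step 2: follow a live node to the end of $w$.** A live nonterminal node $v=(j,p,X)$ is reading with $j<g$ and $\gamma\ne\varepsilon$. With the notation of Step 1, define $\mathrm{next}(v)$: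

* for $\gamma=Y$: $\mathrm{next}(v)=(j+1,p',Y)$;
* for $\gamma=YZ$ and $\mathrm{pop}(j+1,p',Z)=(h,r)$: $\mathrm{next}(v)=(h,r,Y)$;
* for $\gamma=YZ$ and $\mathrm{pop}(j+1,p',Z)=\infty$: $\mathrm{next}(v)=(j+1,p',Z)$. In this case $v$ is called a push node with label $\ell(v)=Y$.

In the first two cases $\mathrm{next}(v)$ has the same pop value as $v$, namely $\infty$; in the third it is live by assumption. In all cases the first component grows. So every live $v$ leads along $\mathrm{next}$ to a terminal node, which we write $\mathrm{root}(v)=(g,p_v,X_v)$.

**Step 3: read off the final stack.** For a live $v$ let $\mathrm{first}(v)$ be the first push node on the $\mathrm{next}$-path from $v$, with $v$ included, or nil if there is none. For a push node $u$ let $\mathrm{up}(u)=\mathrm{first}(\mathrm{next}(u))$. We claim that the isolated run from a live $v$ ends at position $g$ in state $p_v$ with stack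
$$\sigma(v)=\ell(u_1)\ell(u_2)\cdots\ell(u_m)X_v,\qquad u_1=\mathrm{first}(v),\quad u_{i+1}=\mathrm{up}(u_i),\quad \mathrm{up}(u_m)=\text{nil},\tag{1}$$
where $m=0$ if $\mathrm{first}(v)$ is nil. We use induction along the path, from its end. If $v$ is terminal, the run stops at once with stack $X_v$. If $v$ is live and neither terminal nor a push node, its run comes to the situation of $\mathrm{next}(v)$ with nothing below, so $\sigma(v)=\sigma(\mathrm{next}(v))$, and $\mathrm{first}(v)=\mathrm{first}(\mathrm{next}(v))$. If $v$ is a push node, then $\ell(v)=Y$ stays below the symbol $Z$, which is never popped, so $\sigma(v)=Y\,\sigma(\mathrm{next}(v))$; and $u_1=v$, $u_2=\mathrm{first}(\mathrm{next}(v))$. This proves (1). The values $\mathrm{next}$, $\mathrm{root}$, $\mathrm{first}$ and $\mathrm{up}$ are computed in time $\mathcal O(g)$ in order of decreasing $j$.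

**Step 4: the forest $U$.** The map $\mathrm{up}$ strictly increases the first component, so it makes the push nodes a rooted forest $U$, with $\mathrm{up}(u)$ the parent of $u$. Let $\mathrm{depth}(u)$ be the number of nodes on the path from $u$ to its root; roots have depth $1$. Let $\mathrm{height}(u)$ be the maximal number of edges of a descending path that starts in $u$. Depths are computed in order of decreasing $j$. Heights are computed in order of increasing $j$: start with $0$ everywhere, and when $u$ is processed, raise $\mathrm{height}(\mathrm{up}(u))$ to at least $\mathrm{height}(u)+1$; the children of a node have smaller position, so they are processed first. Both take time $\mathcal O(g)$.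

Note the orientation: in (1) the node $u_1$ has depth $m$ and its label lies at the bottom, while the root $u_m$ has depth $1$ and its label lies directly below $X_v$. Reading the labels from the top of the stack downwards means increasing depth.

**Example (eraser, $w=a^7$).** The node $(7,p,X)$ is terminal. For $j<7$ the node $(j,p,X)$ is a push node with label $X$ and parent $(j+1,p,X)$ (no parent for $j=6$), and it has depth $7-j$ and height $j$. For $j<7$ the nodes $(j,p,Y)$ and $(j,r,Y)$ are push nodes with label $Y$, with parent $(j+1,p,X)$ if $j<6$, depth $7-j$ and height $0$. The nodes $(j,r,X)$ are popping. For $v=(0,p,Y)$, formula (1) has $m=7$, labels $Y,X,X,X,X,X,X$ and $X_v=X$, so $\sigma(v)=YX^7$.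

**Example (too many nodes of depth divisible by $k$).** Let $P=\{p,p'\}$, $\Delta=\{\bot,X,Z\}$, letters $a,b$, and let all pairs be reading, with
$$\tau(p,X,a)=(p',XZ),\qquad \tau(p',Z,a)=(p',Z),\qquad \tau(p',Z,b)=(p',ZZ),$$
and with all other transitions leaving state and stack unchanged. Let $w=a^hb^h$, so $g=2h$. Nothing is ever popped, so all nodes are live. The push nodes are $(j,p',Z)$ for $h\le j<2h$, which form a path with $\mathrm{depth}(j,p',Z)=2h-j$, and $(j,p,X)$ for $0\le j<h$. From $(j,p,X)$ we step to $(j+1,p',Z)$, and the remaining $a$'s change nothing, so $\mathrm{up}(j,p,X)=(h,p',Z)$. This parent has depth $h$. Hence all $h=g/2$ nodes $(j,p,X)$ have depth $h+1$. If $k$ divides $h+1$ and $2\le k\le h$, then together with $(2h-k,p',Z)$, which has depth $k$, more than $g/2$ nodes have depth divisible by $k$, and a table of size $k$ at each of them costs order $gk$.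

In this example the $h$ offending nodes have no descendants. A path that starts at such a leaf can just as well walk up by hand for at most $2k$ steps, until it meets a node that serves many others. This suggests demanding that a node with a table has a long descending path of its own.

## 9. Marked nodes: depth divisible by $k$ and height at least $k-1$

**Definition (marked node).** A push node $u$ is marked if $k\mid\mathrm{depth}(u)$ and $\mathrm{height}(u)\ge k-1$.

For the eraser, $w=a^7$ and $k=3$, the nodes of depth $3$ or $6$ are $(4,p,X)$ and $(1,p,X)$ and some $Y$-nodes of height $0$. Since $\mathrm{height}(4,p,X)=4\ge2$ and $\mathrm{height}(1,p,X)=1<2$, exactly $(4,p,X)$ is marked.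

**Step 1: there are few marked nodes, at most $|V|/k$.** Each marked $u$ has a descending path of $k$ nodes that starts at $u$. If $\mathrm{depth}(u)=qk$, these nodes have depths $qk,\dots,qk+k-1$, so $u$ is the nearest ancestor (inclusive) of depth divisible by $k$ of each of them. Hence the $k$-sets of different marked nodes are disjoint subsets of $V$.

**Step 2: a marked node is met soon.** Let $u_1,\dots,u_m$ be an upward path as in (1). We claim that at most $2k-2$ nodes precede the first marked node on it, and that the whole path has at most $2k-2$ nodes if it has no marked node. For $q\ge1$ with $qk\le m$, the node of depth $qk$ on the path has $u_1$, of depth $m$, below it, so its height is at least $m-qk$. So it is marked if $m-qk\ge k-1$, that is, if $qk+k-1\le m$. Let $q=\lfloor(m+1)/k\rfloor-1$. This choice satisfies $(q+1)k\le m+1<(q+2)k$, so $qk+k-1\le m$ and $m-qk\le2k-2$. If $q\ge1$, the node of depth $qk$ is marked, and $m-qk\le2k-2$ nodes precede it. If $q\le0$, then $m\le qk+2k-2\le2k-2$.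

In the eraser example the path from $(0,p,Y)$ has $m=7$, and with $k=3$ it meets $(4,p,X)$ after exactly $4=2k-2$ nodes.

**Step 3: marked nodes chain upwards.** If $u$ is marked with depth $qk$, $q\ge2$, let $u^+$ be its ancestor of depth $(q-1)k$. It has height at least $k$, since $u$ lies $k$ edges below it, so it is marked. If $q=1$, put $u^+=$ nil.

**Step 4: segments and their stop tables.** For each marked $u$ of depth $qk$, the segment of $u$ is the sequence $x_1,\dots,x_k=u$ of the nodes of depths $(q-1)k+1,\dots,qk$ on the path from $u$ to its root. It is found by following $\mathrm{up}$ from $u$ for $k-1$ steps; one more step gives $u^+$ or nil. Store the labels $\ell(x_i)$, the pointer $u^+$, and for $1\le i\le k$ and $p\in P$ the entry $\mathrm{stop}[i,p]=(i',p')$ defined as follows. Start in state $p$ with $\ell(x_i)$ on top and $\ell(x_{i+1}),\dots,\ell(x_k)$ below it in this order, and perform popping steps. Let $\ell(x_{i'})$ and $p'$ be the first top symbol and state that form a reading pair. If all of $x_i,\dots,x_k$ are popped, let $i'=k+1$ and let $p'$ be the resulting state. With the convention $\mathrm{stop}[k+1,p]=(k+1,p)$ we have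
$$\mathrm{stop}[i,p]=\begin{cases}(i,p)&\text{if }(p,\ell(x_i))\text{ is reading},\\ \mathrm{stop}[i+1,\pi(p,\ell(x_i))]&\text{if }(p,\ell(x_i))\text{ is popping},\end{cases}$$
so the table is filled for $i=k,k-1,\dots,1$ in time $\mathcal O(k)$. By Step 1 the cost over all marked nodes is $\mathcal O(k\cdot|V|/k)=\mathcal O(g)$ in time and space.

In the eraser example, the segment of $(4,p,X)$ consists of $(6,p,X),(5,p,X),(4,p,X)$ with labels $X,X,X$, and $\mathrm{stop}[i,r]=(4,r)$, $\mathrm{stop}[i,p]=(i,p)$ for $i=1,2,3$.

This finishes the construction in Lemma 2, with total time and space $\mathcal O(g)$.

## 10. Answering a query $(x,y)$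

We complete the proof of Lemma 2. The query uses the structure read-only and keeps its own temporary data.

**Step 1: run over $x$.** Simulate $N$ on $x$ from $(p_0,S_0)$ with an explicit stack. Each letter increases the height by at most $1$, and each popping step removes a symbol, so this takes time $\mathcal O(|x|+1)$. Let $p$ be the resulting state and $S$ the resulting stack, so $|S|=\mathcal O(|x|+1)$, and put $j:=0$.

**Step 2: jump to the symbol that survives $w$.** While $\mathrm{pop}(j,p,\mathrm{top}(S))=(h,r)$, pop $S$ and set $(j,p):=(h,r)$. By the meaning of $\mathrm{pop}$ this follows the run of $N$ on $w$. It stops after at most $|S|=\mathcal O(|x|+1)$ rounds, because nodes with symbol $\bot$ are live. Now $v=(j,p,X)$ is live with $S=S'X$. By (1), after reading $xw$ and performing the possible popping steps, $N$ is in state $p_v$ with stack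
$$S'\,\ell(u_1)\cdots\ell(u_m)\,X_v,\qquad u_1=\mathrm{first}(v),\ \dots$$

**Step 3: represent this stack by three zones.** The bottom zone is $S'$, explicit. The top zone $E$ is an explicit stack, initially $X_v$. The middle zone is $\ell(u_1)\cdots\ell(u_m)$. Walk along $\mathrm{up}$ from $u_1$ to the first marked node $m_1$, or to the end of the path if there is none. By Section 9, Step 2, at most $2k-2$ nodes precede it. Make these nodes, in reverse order (so that the top-most label comes first), one explicit block, and compute its stop table by the recursion above in time $\mathcal O(k)$. If there is no such node, there is no explicit block. Then follow the pointers $m_2=m_1^+$, $m_3=m_2^+,\dots$ until nil, and write the visited nodes into an array. By Section 9, Step 3, their segments cover the path from $m_1$ to the root without gaps. Read from the top downwards, the middle zone is therefore the concatenation of the segments of $\dots,m_3,m_2,m_1$, followed by the explicit block. These are at most $|V|/k+1$ blocks. A cursor (block, offset) marks the top of the unpopped part of the middle zone; initially it stands at the first position of the top-most block. This step takes time $\mathcal O(k+g/k)$.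

**Step 4: run over $y$.** Before each letter of $y$, and once at the end, settle, that is, perform all popping steps:

* While $E\ne\emptyset$ and the pair (state, top) is popping, pop symbol by symbol.
* If $E=\emptyset$ and the middle zone is not exhausted, look up the stop entry of the current block at the cursor. Either it gives the place and the state where a reading pair occurs, and we move the cursor there; or it pops the rest of the block, and we move to the next block and look again.
* If the middle zone is also exhausted, pop $S'$ symbol by symbol as long as the pair is popping.

To read a letter $a$ at a reading pair, remove the top symbol (in the middle zone: advance the cursor by one, and go to the next block if this one is finished) and push the string $\gamma$ given by $\tau$ onto $E$. At the end answer "yes" iff the final reading pair is in $A$.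

**Step 5: correctness and time.** The represented stack is always the actual stack of $N$, up to popping steps that are performed in one lookup, so the answer is correct. For the time, at most $1+2|y|$ symbols are ever placed on $E$, so at most that many are removed from it. The middle zone never grows, so at most $|V|/k+1$ lookups leave a block; every other lookup ends a settle call, and there are $|y|+1$ of these. At most $|S'|=\mathcal O(|x|+1)$ symbols are removed from $S'$. As $k\ge1$, the total is $\mathcal O(|x|+|y|+k+g/k)$. $\square$

**Example (eraser, $w=a^7$, $k=3$, $x=\varepsilon$, $y=b$).** We start with $S=\bot Y$ in state $p$. The node $(0,p,Y)$ is live, so $S'=\bot$, the middle zone is $YX^6$ and $E=X$. From the top, the middle zone is the segment of $(4,p,X)$ with labels $X,X,X$, followed by the explicit block with labels $X,X,X,Y$, belonging to $(3,p,X),(2,p,X),(1,p,X),(0,p,Y)$. The letter $b$ removes the $X$ in $E$ and leads to state $r$. One lookup gives $(4,r)$ and leaves the segment. A second lookup, in the explicit block, gives $(4,r)$: the label at offset $4$ is $Y$, and $(r,Y)$ is reading. Since $(r,Y)\in A$, the answer is yes; indeed $a^7b$ is accepted. Two lookups replaced six pops.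

## 11. The fixed-size window: proof of Theorem 1

**Step 1: choose parameters.** Let $k=\lceil\sqrt n\rceil$ or, for the trade-off, any given $k$ with $\sqrt n\le k\le n/4$. The number $k$ is computed during initialization. For $n\le8$ use brute force in time $\mathcal O(1)$; in the trade-off do this for all $n<16$. For $n\ge9$ we have $2k<n$ in either case: if $k\le n/4$ this is clear, and for $k=\lceil\sqrt n\rceil$ we have $2k<2\sqrt n+2<n$, because $n-2\sqrt n-2>0$ as soon as $\sqrt n>1+\sqrt3$, which holds for $\sqrt n\ge3$. Put $a_i=\square$ for $i\le0$. The last $n+2k$ letters are kept in a cyclic buffer. The time is stored only modulo fixed quantities of size $\mathcal O(n)$, so words of $\mathcal O(\log n)$ bits suffice although the stream is infinite.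

**Step 2: schedule the constructions.** For $m\ge0$ let $D_m$ be the structure of Lemma 2, with parameter $k$, for the word
$$w^{(m)}=a_{mk-n+2k+1}\cdots a_{mk},\qquad |w^{(m)}|=n-2k\ge1 .$$
This is the window at time $mk$ without its first $2k$ letters.

* $D_0$ is built in the initialization phase.
* For $m\ge1$, $D_m$ is built during the $k$ updates number $mk+1,\dots,mk+k$, with $\mathcal O(n/k)$ time spent in each. This suffices, since the construction takes $\mathcal O(n)$ steps in total. The letters of $w^{(m)}$ stay in the buffer throughout: at time $T\le mk+k$ the buffer reaches back to $a_{T-n-2k+1}$, and $T-n-2k+1\le mk-n+2k+1$.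
* $D_m$ is used at all times $T$ with $(m+1)k\le T<(m+2)k$. In addition, $D_0$ is used at times $T<k$.

At any time only two structures are needed, one in use and one under construction. They occupy two memory areas of $\mathcal O(n)$ words which are reused alternately. So the memory is $\mathcal O(n)$ words. (Computing a given $k$ may use more scratch space during initialization, which is released afterwards; for $k=\lceil\sqrt n\rceil$ a constant number of words is enough.)

**Step 3: answer queries.** Consider a query at time $T$ answered with $D_m$, and let $t=T-mk$, so $0\le t<2k$. The window is
$$a_{T-n+1}\cdots a_T=x\,w^{(m)}\,y,\qquad x=a_{mk-n+t+1}\cdots a_{mk-n+2k},\qquad y=a_{mk+1}\cdots a_{mk+t},$$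
with $|x|=2k-t\le2k$ and $|y|=t<2k$. Both words are available in the buffer. By Lemma 2 the query is answered correctly in time $\mathcal O(k+n/k)$, which is $\mathcal O(k)$ since $k\ge\sqrt n$. Updates take $\mathcal O(n/k)$. For $k=\lceil\sqrt n\rceil$ both are $\mathcal O(\sqrt n)$. $\blacksquare$

**Example (the schedule).** For $n=9$, $k=3$, $m=4$ we have $w^{(4)}=a_{10}a_{11}a_{12}$. The structure $D_4$ is built during updates $13,14,15$ and used at times $15,16,17$. At time $15$ the window $a_7\cdots a_{15}$ has $x=a_7a_8a_9$ and $y=a_{13}a_{14}a_{15}$. At time $17$ the window $a_9\cdots a_{17}$ has $x=a_9$ and $y=a_{13}\cdots a_{17}$.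

## 12. Matrix-vector products inside a window: proof of Theorem 2

**Step 1: define $L_0$.** Its alphabet is $\{a,0,1,\#,\triangleright,b\}$. The real-time DPDA has states $q_0,\dots,q_5$, with $q_0$ initial and $q_5$ accepting. Undefined moves reject.

* In $q_0$: the first $a$ replaces the initial stack symbol by $A$; further $a$'s push $a$.
* In $q_0$ or $q_1$: the letter $\#$ with $a$ on top pops this $a$ and leads to $q_1$; the letter $\#$ with $A$ on top replaces $A$ by $Z$ and leads to $q_2$. In $q_1$ bits are ignored.
* In $q_2$: bits are pushed; $\#$ leads to $q_3$; $\triangleright$ leads to $q_4$.
* In $q_3$: $0,1,\#$ are ignored; $\triangleright$ leads to $q_4$.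
* In $q_4$: $b$ is ignored. A bit read with a bit on top pops that bit; if both bits are $1$, go to $q_5$, otherwise stay in $q_4$.
* In $q_5$: all letters are ignored, so the automaton stays there forever.

After $a^i$ the stack is $Aa^{i-1}$. So the first $i-1$ letters $\#$ pop the $a$'s, the $i$-th one is read with $A$ on top, and exactly the bits that follow it are pushed. After $\triangleright$ these bits are compared, from the last one on, with the bits that come. Hence for $1\le i\le s$, $l\ge0$ and $r_1,\dots,r_s,v\in\{0,1\}^d$:
$$a^i\#r_1\#r_2\cdots\#r_s\,\triangleright\,v^R\,b^l\in L_0\iff\exists c:\ (r_i)_c=v_c=1.\tag{2}$$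

For example, on $aa\#10\#01\triangleright10$ (here $i=s=2$ and $v=01$) the stack is $Aa$ after $aa$; the first $\#$ leaves $A$, the bits $10$ are ignored, the second $\#$ gives $Z$, and $01$ gives $Z01$. After $\triangleright$ the bit $1$ meets the top $1$, and the word is accepted.

The number $i$ of leading $a$'s selects the row, and it decreases by one each time the window moves. This is what makes the window useful.

**Step 2: normalize the exponents.** Suppose $L_0$ has an algorithm with update time $\mathcal O(n^{1-\alpha-\epsilon})$ and query time $\mathcal O(n^{\alpha-\epsilon})$. Choose a rational $\alpha'\in[1/2,1)$ with $|\alpha-\alpha'|\le\epsilon/2$. Then $1-\alpha-\epsilon\le1-\alpha'-\epsilon/2$ and $\alpha-\epsilon\le\alpha'-\epsilon/2$, so the hypothesis holds with $\alpha'$ and $\epsilon/2$. We may therefore assume that $\alpha$ is rational, which makes the block sizes below computable. Decreasing $\epsilon$ only weakens the hypothesis, so we may also assume $\epsilon<1-\alpha\le\alpha$.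

For $m\ge1$ let $m_1=\lceil m^{1-\alpha}\rceil$ and $m_2=\lceil m^\alpha\rceil$, and use the window size
$$n=2m_1+m_1m_2+1+m_2 .$$
We have $m_1\le m_2\le m$ and $m\le m_1m_2\le4m$, so $n=\Theta(m)$.

**Step 3: multiply one block with a vector.** Take an $m_1\times m_2$ matrix with rows $r_1,\dots,r_{m_1}$. To load it, feed $a^{m_1}\#r_1\cdots\#r_{m_1}\triangleright$ into the initial window; this word has length $m_1+m_1(1+m_2)+1=n-m_2$. Given $v\in\{0,1\}^{m_2}$, append $v^R$. The window is now exactly $a^{m_1}\#r_1\cdots\#r_{m_1}\triangleright v^R$. Query, then append $b$ and query, repeating this $m_1-1$ times. The queried windows are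
$$a^i\#r_1\cdots\#r_{m_1}\triangleright v^R\,b^{m_1-i},\qquad i=m_1,m_1-1,\dots,1,$$
and by (2) the answers are the entries of the Boolean product. During all this keep a log of the memory changes made since loading, and then undo them. The loaded state is restored, ready for the next vector, at a cost proportional to the time just spent. There were $m_2+m_1-1\le2m_2$ updates and $m_1$ queries, so the time per vector is
$$\mathcal O\big(m_2\,n^{1-\alpha-\epsilon}+m_1\,n^{\alpha-\epsilon}\big)=\mathcal O\big(m^{\alpha+1-\alpha-\epsilon}+m^{1-\alpha+\alpha-\epsilon}\big)=\mathcal O(m^{1-\epsilon}).$$
This beats the $m_1m_2=\Theta(m)$ entries of the block. But initialization may take a large polynomial amount of time, so we use small blocks.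

**Step 4: assemble an OMV algorithm.** Choose an integer constant $c\ge1$ such that initialization takes time $\mathcal O(m^c)$ and all memory addresses are $\mathcal O(m^c)$. This is possible, since words have $\mathcal O(\log m)$ bits. Let $\delta=1/(2c)$ and $m=\lceil N^\delta\rceil$, so $m^c=\mathcal O(N^{1/2})$, and $m\le N$. Split the given $N\times N$ matrix, padded by zeros, into $\mathcal O(N^2/(m_1m_2))=\mathcal O(N^2/m)$ blocks of size $m_1\times m_2$.

* Run the initialization once and copy the memory image for each block. This costs $\mathcal O(N^2m^c)=\mathcal O(N^{2.5})$.
* Load each block. Each load has $\mathcal O(m)$ updates of cost $\mathcal O(m)$ at most, so this costs $\mathcal O(\frac{N^2}{m}\cdot m\cdot m)=\mathcal O(N^2m)=\mathcal O(N^{2.5})$, as $\delta\le\frac12$.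
* For each of the $N$ vectors, multiply each block by the corresponding piece of the vector as in Step 3, and OR the results into the output. This costs in total $\mathcal O(N\cdot\frac{N^2}{m}\cdot m^{1-\epsilon})=\mathcal O(N^3m^{-\epsilon})=\mathcal O(N^{3-\epsilon\delta})$.

The total is $\mathcal O(N^{3-\epsilon'})$ for some $\epsilon'>0$. The computation is deterministic, and each product is output before the next vector is needed. This contradicts the OMV conjecture. $\blacksquare$

For rational $\alpha\in[\frac12,1)$, Theorem 1 with $k=\lceil n^\alpha\rceil$ (and $n$ large enough that $k\le n/4$) gives every DCFL update time $\mathcal O(n^{1-\alpha})$ and query time $\mathcal O(n^\alpha)$. By Theorem 2, under the OMV conjecture these two bounds cannot both be lowered by a factor $n^\epsilon$ for $L_0$; in this sense the trade-off is optimal up to factors $n^{o(1)}$. In particular, latency exponent $1/2$ is optimal.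

## 13. Windows that grow and shrink at both ends: proof of Theorem 3

Lemma 2 says nothing about how the window changes. So the same method works whenever a large preprocessed middle part stays untouched for a while. What changes is that the length of the phases has to adapt to the current window length.

**Step 1: reduce to one DCFL.** For a Boolean combination, run the algorithms of the finitely many components in parallel and combine their answers. For the reversal of a DCFL, run the algorithm for the DCFL with left and right exchanged. So it suffices to treat a DCFL $L$.

**Step 2: define adaptive phases.** Store the window as a doubly linked list together with its length. Let $s_0=0$, let $W_m$ be the window after $s_m$ updates, and put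
$$N_m=|W_m|,\qquad K_m=\max(1,\lceil\sqrt{N_m}\rceil),\qquad s_{m+1}=s_m+K_m .$$
The number $K_m$ is found at time $s_m$ by trying $1,2,3,\dots$, in time $\mathcal O(K_m)$. Only the distance of the current time to the next phase boundary is stored. Since each update changes the length by at most $1$,
$$N_{m+1}\le N_m+K_m\le K_m^2+K_m\le(K_m+1)^2,$$
so $K_{m+1}\le K_m+1$, and therefore
$$s_{m+2}-s_m=K_m+K_{m+1}\le2K_m+1\le3K_m .\tag{3}$$

**Step 3: long windows, $N_m\ge64$.** Here $6K_m\le6\sqrt{N_m}+6<N_m$: for $N_m=64$ this reads $54<64$, and $t^2-6t-6$ is increasing for $t\ge3$. Let $w_m$ be the nonempty word obtained from $W_m$ by removing the first and the last $3K_m$ letters. Find its two boundary list elements at time $s_m$ in time $\mathcal O(K_m)$. During the next $K_m$ updates build the structure $D_m$ of Lemma 2 for $w_m$ with $k=K_m$, spending $\mathcal O(N_m/K_m)=\mathcal O(\sqrt{N_m})$ time per update; the letters of $w_m$ are read by walking along the list. Use $D_m$ at times $s_{m+1}\le T<s_{m+2}$.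

By (3), from $s_m$ until such a time $T$ at most $3K_m$ updates occur, and each moves each end of the window by at most one position. So the list elements of $w_m$ are untouched during construction and use, and the current window is $xw_my$ with $|x|,|y|\le3K_m+3K_m=6K_m$. The words $x$ and $y$ are read off from the ends of the list up to the boundary elements of $w_m$. By Lemma 2 a query takes time $\mathcal O(K_m+N_m/K_m)=\mathcal O(\sqrt{N_m})$. In the whole period $[s_m,s_{m+2})$ the current length satisfies
$$n\ge N_m-3K_m\ge N_m/2,$$
because $6K_m<N_m$. So all costs related to $D_m$ are $\mathcal O(\sqrt n)$. (The construction ends with update number $s_{m+1}=s_m+K_m$, which lies in this period.)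

**Step 4: short windows, $N_m<64$.** Nothing is built. Now $K_m\le8$, so at times $s_{m+1}\le T<s_{m+2}$ the window has length at most $63+3\cdot8=87$, and queries are answered by brute force in time $\mathcal O(1)$. At time $0$, which is the only time before $s_1=1$, the window is empty and the answer is a constant.

**Step 5: memory.** At any time only the structure in use and the one under construction exist. Place the two structures and the list in three interleaved memory areas, for instance at the addresses congruent to $0$, $1$, $2$ modulo $3$, with a free list for the list cells. Then addresses stay $\mathcal O(\hat n+1)$ and fit into words of $\mathcal O(\log(\hat n+2))$ bits. Hence every update and every query takes worst-case time $\mathcal O(\sqrt{n+1})$. $\blacksquare$
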